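# A three-sphere of unitary characters with no stable lift

## 1. Three theorems about lifting families of characters

Throughout, $G$ is a finitely generated discrete group, $\mathrm{Hom}(G,U(n))$ is the space of its $n$-dimensional unitary representations, and $q\colon \mathrm{Hom}(G,U(n))\to\mathrm{Hom}(G,U(n))/U(n)$ is the quotient by conjugation. Here is the main theorem; its vocabulary is explained directly afterwards.

**Theorem A.** Let $V_3\subset SO(3)$ be the group of the four diagonal sign matrices of determinant $1$, let $G_3=\mathbb Z^3\rtimes V_3$, and let $T=\mathrm{Hom}(\mathbb Z^3,U(1))$ with $V_3$ acting by $(vx)(m)=x(v^{-1}m)$. For $x\in T$ let $R_x\colon G_3\to U(\mathbb C[V_3])=U(4)$ be the induced representation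
$$R_x(m)e_v=(vx)(m)\,e_v\quad(m\in\mathbb Z^3),\qquad R_x(w)e_v=e_{wv}\quad(w\in V_3).$$
Then $T/V_3$ is homeomorphic to $S^3$, and the spherical family of unitary characters
$$\rho_3\colon S^3\cong T/V_3\to\mathrm{Hom}(G_3,U(4))/U(4),\qquad [x]\mapsto[R_x],$$
is not stably geometric.

The group $G_3$ is a three-dimensional crystallographic group (space group $P222$).

**The spaces.** Choose a finite generating set $S$ of $G$. A homomorphism is determined by its values on $S$, so $\mathrm{Hom}(G,U(n))$ is a subset of $U(n)^S$, and it gets the subspace topology. It is closed, hence compact. The group $U(n)$ acts by conjugation; the quotient $\mathrm{Hom}(G,U(n))/U(n)$ is compact Hausdorff and is called the space of $n$-dimensional unitary characters. For example, $\mathrm{Hom}(\mathbb Z,U(n))=U(n)$. A unitary matrix is determined up to conjugation by its eigenvalues with multiplicity, so the character space of $\mathbb Z$ is the set of unordered $n$-tuples of points of the circle.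

**Definition (spherical family).** A spherical family of unitary characters of $G$ is a continuous map $\rho\colon S^k\to\mathrm{Hom}(G,U(n))/U(n)$, for some $k\ge0$, $n\ge0$.

**Definition (geometric).** The family $\rho$ is geometric if it is homotopic to $q\circ\tilde\rho$ for some continuous $\tilde\rho\colon S^k\to\mathrm{Hom}(G,U(n))$. In words: up to homotopy, it lifts to a family of actual representations.

**Definition (stably geometric).** The family $\rho$ is stably geometric if there is a representation $\psi\colon G\to U(m)$ such that $x\mapsto\rho(x)\oplus[\psi]$, a map $S^k\to\mathrm{Hom}(G,U(n+m))/U(n+m)$, is geometric.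

Here is an example for these notions. Take $G=\mathbb Z$, $n=2$, $k=1$, and send $s\in S^1$ to the unordered pair of its two square roots $\{\sqrt s,-\sqrt s\}$. One cannot order the pair continuously in $s$. The family is geometric all the same, because the unitary matrix $\begin{pmatrix}0&s\\1&0\end{pmatrix}$ has characteristic polynomial $X^2-s$, so it is a lift. Lifting a family of characters is thus not the same as ordering eigenvalues; one needs matrices that depend continuously on the parameter. Note also that a geometric family is stably geometric, and that if $\rho\oplus[\psi]$ is geometric then so is $\rho\oplus[\psi\oplus\psi']$ for every $\psi'$.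

The question whether a family that is not stably geometric exists is taken from Daniel A. Ramras, "The homotopy groups of a homotopy group completion", arXiv:1807.02613 (2018). For finite groups, for products of compact aspherical surface groups (surfaces possibly with boundary, so free and free abelian groups are included) and for the $2$-dimensional crystallographic groups, every spherical family is stably geometric. Theorem A says that the answer for general $G$ is yes, such families exist.

**The family in every dimension.** Let $k\ge1$, let $E=\{\pm1\}^k$ be the group of diagonal sign matrices, $V=V_k=E\cap SO(k)$, of order $2^{k-1}$, $A=\mathbb Z^k$, and $G_k=A\rtimes V_k$. Put $T=\mathrm{Hom}(A,U(1))=(\mathbb R/2\pi\mathbb Z)^k$. The group $E$ acts by $(ex)(m)=x(e^{-1}m)$, that is, by changing signs of coordinates. The formula in Theorem A defines $R_x\colon G_k\to U(2^{k-1})$, and Lemma 1 below shows that $[x]\mapsto[R_x]$ is a spherical family $\rho_k\colon S^k\cong T/V\to\mathrm{Hom}(G_k,U(2^{k-1}))/U(2^{k-1})$.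

**Theorem B.** For $k\ge1$ and $r\ge1$, the $r$-fold sum $\rho_k^{\oplus r}$ is stably geometric if and only if $2^{\lfloor(k-1)/2\rfloor}$ divides $r$. For $k$ odd and such $r$ it is geometric without stabilization. In particular $\rho_k$ is not stably geometric for every $k\ge3$, while $\rho_3\oplus\rho_3$ is geometric.

**Theorem C.** For every finitely generated discrete $G$ and $k\le2$, every $\rho\colon S^k\to\mathrm{Hom}(G,U(n))/U(n)$ becomes geometric after adding the one-dimensional trivial representation. So $k=3$ is the least possible sphere dimension.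

**Remark.** Let $\Gamma$ be finitely generated with homomorphisms $G_k\to\Gamma\to G_k$ composing to the identity, $k\ge3$; for example $\Gamma=G_k\times H$ or $G_k*H$. Then the pullback of $\rho_k$ to $\Gamma$ is not stably geometric: restricting a lift and a homotopy along $G_k\to\Gamma$ would show that $\rho_k$ is stably geometric.

Cohomology below is Čech cohomology. It agrees with singular cohomology on manifolds and finite complexes.

## 2. The sphere $T/V$ and the representations $R_x$

We first check that $\rho_k$ is what we claim. It helps to see $k=1,2$ first.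

For $k=1$ the group $V_1$ is trivial, $G_1=\mathbb Z$, $T/V=T$ is a circle and $R_x=x$. So $\rho_1$ has the lift $x\mapsto R_x$.

For $k=2$, $V_2=\{\pm1\}$, and $G_2=\mathbb Z^2\rtimes\{\pm1\}$. The quotient of the torus by $x\mapsto -x$ is the "pillow": two squares glued along their boundary, a $2$-sphere. In the basis $e_1,e_{-1}$ we have $R_x(m)=\mathrm{diag}(x(m),x(m)^{-1})$, and $R_x(-1)$ is the swap. At the four corners of the pillow, $x=-x$, and $R_x$ is reducible.

**Lemma 1.** $T/V$ is homeomorphic to $S^k$, the quotient map $p\colon T\to T/V\cong S^k$ has degree $\pm|V|$, and $\rho_k$ is well defined and continuous.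

*Proof.* **Step 1: the quotient is a double of a cube.** Let $C=[0,\pi]^k$. A coordinate in $\mathbb R/2\pi\mathbb Z$ has, up to sign, exactly one representative in $[0,\pi]$, so each $E$-orbit in $T$ meets $C$ in exactly one point. Let $r_i\in E$ be the $i$-th coordinate reflection. Define
$$C\sqcup C\to T/V,\qquad (c,+)\mapsto[c],\quad (c,-)\mapsto[r_1c].$$
It is onto, since $E=V\sqcup Vr_1$. The $E$-orbit determines $c$, so the only possible identifications are $(c,+)\sim(c,-)$. They occur iff $r_1c=vc$ for some $v\in V$, that is, iff the stabilizer $E_c$ contains an element $v^{-1}r_1$ of $E\setminus V$; every element of $E\setminus V$ has this form. Now $E_c$ is generated by the $r_i$ with $c_i\in\{0,\pi\}$, and $\det r_i=-1$. So the identification occurs iff some $c_i\in\{0,\pi\}$, iff $c\in\partial C$. Hence we have a continuous bijection from the compact double $C_+\cup_{\partial C}C_-$ to the Hausdorff space $T/V$; it is a homeomorphism. The double of a $k$-ball is $S^k$.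

**Step 2: the degree.** Over $\operatorname{int}C_+$ the preimage under $p$ is the disjoint union of the $|V|$ open cubes $v\cdot\operatorname{int}C$, each mapped homeomorphically. Since $p|_{vC}=p|_C\circ v^{-1}$ and $\det v=1$, all sheets contribute the same sign. So $\deg p=\pm|V|$.

**Step 3: $R_x$ is a representation whose class depends only on $Vx$.** We have
$$R_x(w)R_x(m)R_x(w)^{-1}e_v=(w^{-1}vx)(m)\,e_v=(vx)(wm)\,e_v=R_x(wm)e_v,$$
which is the relation of the semidirect product. Clearly $R_x$ is continuous in $x$. Let $P_w\in U(\mathbb C[V])$ be $P_we_v=e_{vw}$. Then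
$$P_wR_{wx}P_w^{-1}=R_x .\tag{1}$$
Indeed $R_x(m)P_we_v=(vwx)(m)e_{vw}=P_wR_{wx}(m)e_v$, and on $V$ the claim says that left and right translations commute. So $[R_{wx}]=[R_x]$, and $x\mapsto[R_x]$ descends to the quotient space $T/V$. $\square$

## 3. Gluing two cubes: what works, and where it stops

Let $k\ge2$. Since $S^k=C_+\cup_{\partial C}C_-$ with $\rho_k(c,+)=[R_c]$ and $\rho_k(c,-)=[R_{r_1c}]$, the obvious plan is to lift by $R_c$ on $C_+$, by a conjugate of $R_{r_1c}$ on $C_-$, and to make the two agree on $\partial C$. Suppose $c_i\in\{0,\pi\}$. Then $r_ic=c$, so $r_1c=v_ic$ with $v_i=r_1r_i\in V$, and (1) gives, with $P_i=P_{v_i}$,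
$$P_iR_{r_1c}=R_cP_i\qquad\text{whenever }c_i\in\{0,\pi\}.\tag{2}$$
The $P_i$ commute, and they are self-adjoint with $P_i^2=1$; also $P_1=1$.

To see how much freedom there is, fix $y\in C$ and find all matrices $X$ with $XR_{r_1y}=R_yX$. Such $X$ commutes with all left translations, so if $Xe_1=\sum_wa_we_w$ then $Xe_v=\sum_wa_we_{vw}$, that is, $X=\sum_wa_wP_w$. Now apply $XR_{r_1y}(m)=R_y(m)X$ to $e_1$: the left side is $(r_1y)(m)\sum_wa_we_w$ and the right side is $\sum_wa_w(wy)(m)e_w$. So $a_w\neq0$ forces $wy=r_1y$, i.e. $wr_1\in E_y$; conversely each such $P_w$ is an intertwiner by (1). As $\det(wr_1)=-1$, the intertwiners are spanned by the $P_w$ for which $wr_1$ is a product of an odd number of the $r_i$ with $y_i\in\{0,\pi\}$: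

- if only $y_i\in\{0,\pi\}$, they are the multiples of $P_i$;
- if exactly $y_i,y_j\in\{0,\pi\}$, they are the span of $P_i,P_j$;
- if $k=3$ and $y$ is a corner, they are the span of all four $P_w$.

**First obstacle.** A continuous $g$ on $\partial C$ with $g(c)R_{r_1c}=R_cg(c)$ would be a multiple of $P_i$ on the interior of each face $c_i\in\{0,\pi\}$, and hence, at a point where two faces meet, a multiple of $P_i$ and of $P_j$ at once. These are linearly independent, so no such unitary $g$ exists, already for $k=2$. This obstacle is harmless, because we only need a lift up to homotopy. We reparametrise so that there is room near the edges.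

**The reparametrisation.** Let $\lambda\colon[0,\pi]\to[0,\pi]$ be $0$ on $[0,\frac\pi3]$, $\pi$ on $[\frac{2\pi}3,\pi]$ and linear in between. Let $\kappa(c)=(\lambda(c_1),\dots,\lambda(c_k))$. The linear homotopy from $\mathrm{id}$ to $\lambda$ fixes $0$ and $\pi$, so applied in each coordinate it preserves $\partial C$. Applied on both copies of $C$, it gives a homotopy from the identity of $S^k$ to the map $\hat\kappa\colon S^k\to S^k$ that is $\kappa$ on both copies. We now want unitaries $g(c)$, $c\in\partial C$, with
$$g(c)\,R_{r_1\kappa(c)}=R_{\kappa(c)}\,g(c).\tag{3}$$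

**Lemma 2.** Let $k\ge2$, and let $\delta_1,\dots,\delta_k$ be unitaries on $\mathbb C^D$ with $\delta_i^*\delta_j+\delta_j^*\delta_i=0$ for $i\ne j$. Then $\rho_k^{\oplus D}$ is geometric.

*Proof.* **Step 1: weights.** For $c\in C$ let $w_i(c)=\max(0,|c_i-\frac\pi2|-\frac\pi6)$, which is positive exactly when $c_i<\frac\pi3$ or $c_i>\frac{2\pi}3$. Let $\hat w_i(c)=w_i(c)+\operatorname{dist}(c,\partial C)$. On $\partial C$ some $c_i\in\{0,\pi\}$, so some $w_i(c)>0$; in the interior the distance is positive. So $\hat t_i=\hat w_i/(\sum_j\hat w_j^2)^{1/2}$ is continuous on $C$ with $\sum\hat t_i^2=1$. For $c\in\partial C$, $\hat t_i(c)\ne0$ implies $w_i(c)\neq0$, hence $\kappa(c)_i\in\{0,\pi\}$.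

**Step 2: the gluing unitary, defined on all of $C$.** Put $\hat g(c)=\sum_i\hat t_i(c)\,P_i\otimes\delta_i$ on $\mathbb C^{2^{k-1}}\otimes\mathbb C^D$. Since the $P_i$ are commuting self-adjoint involutions,
$$\hat g^*\hat g=\sum_i\hat t_i^{\,2}+\sum_{i<j}\hat t_i\hat t_j\,P_iP_j\otimes(\delta_i^*\delta_j+\delta_j^*\delta_i)=1 .$$
If $c\in\partial C$, then (2) at the point $\kappa(c)$, used for those $i$ with $\hat t_i(c)\neq0$, gives $\hat g(c)(R_{r_1\kappa(c)}\otimes1_D)=(R_{\kappa(c)}\otimes1_D)\hat g(c)$.

**Step 3: the lift.** Let $\tilde\rho$ be $c\mapsto R_{\kappa(c)}\otimes1_D$ on $C_+$ and $c\mapsto\hat g(c)(R_{r_1\kappa(c)}\otimes1_D)\hat g(c)^{-1}$ on $C_-$. These agree on $\partial C$ by Step 2, so $\tilde\rho$ is continuous on $S^k$. Its class at $(c,\pm)$ is $\rho_k^{\oplus D}(\kappa(c),\pm)$, so $q\tilde\rho=\rho_k^{\oplus D}\circ\hat\kappa\simeq\rho_k^{\oplus D}$. $\square$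

For $k=2$ we may take $D=1$, $\delta_1=1$, $\delta_2=i$: so $\rho_2$ is geometric. For $k=3$ we may take $D=2$ and the Pauli matrices $\delta_i=\sigma_i$: so $\rho_3\oplus\rho_3$ is geometric. For $k=3$ and $D=1$ the lemma is not available: the condition would ask for three complex numbers of modulus $1$ that are pairwise orthogonal in $\mathbb R^2$. This is not just a defect of the formula for $g$.

**Second obstacle, at a corner of the cube.** For $k=3$ there is no continuous $g\colon\partial C\to U(4)$ with (3). To see this, look at $K=\{c\in\partial C: c_1,c_2,c_3\le\frac\pi3\}$, three small squares around the corner $0$, forming a disc. On $K$ we have $\kappa(c)=0$, so $g(c)$ lies in the commutative algebra spanned by the $P_w$. For a character $\chi\colon V\to\{\pm1\}$, the map $\sum a_wP_w\mapsto\sum a_w\chi(w)$ is an algebra homomorphism reading off an eigenvalue. So $\chi(g)$ is a continuous map $K\to U(1)$, and its total change of argument along $\partial K$ is $0$.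

The loop $\partial K$ has three vertices $a_1=(0,\frac\pi3,\frac\pi3)$, $a_2=(\frac\pi3,0,\frac\pi3)$, $a_3=(\frac\pi3,\frac\pi3,0)$. The vertex $a_1$ is a limit of points $(0,c_2,c_3)$ with $c_2,c_3$ slightly larger than $\frac\pi3$, where $g$ is a multiple of $P_1$; so $g(a_1)=z_1P_1$, and likewise $g(a_i)=z_iP_i$. The arc from $a_1$ to $a_2$ consists of points with $c_3=\frac\pi3$; it is a limit of points of $\partial C$ at which $\kappa(c)=(0,0,\kappa_3)$ with $0<\kappa_3<\pi$. So there $g=aP_1+bP_2$; the other two arcs behave in the same way. Write $\chi_i=\chi(v_i)$; here $\chi_1=1$, while $(\chi_2,\chi_3)$ takes all four values. On the arc $ij$ we have $\chi(g)=\chi_i\,(a+\chi_i\chi_jb)$. Let $\Theta_{ij}^{\varepsilon}$ be the total change of argument of $a+\varepsilon b$ along the arc from $a_i$ to $a_j$, $\varepsilon=\pm1$. This function runs from $z_i$ to $\varepsilon z_j$, so $\Delta_{ij}=\Theta_{ij}^--\Theta_{ij}^+$ is congruent to $\pi$ modulo $2\pi$; in particular $\Delta_{ij}\ne0$. For every $\chi$ we have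
$$\Theta_{12}^{\chi_1\chi_2}+\Theta_{23}^{\chi_2\chi_3}+\Theta_{31}^{\chi_3\chi_1}=0 .$$
Subtract the equation for trivial $\chi$ from those with $(\chi_2,\chi_3)=(-1,-1),(-1,1),(1,-1)$:
$$\Delta_{12}+\Delta_{31}=0,\qquad\Delta_{12}+\Delta_{23}=0,\qquad\Delta_{23}+\Delta_{31}=0 .$$
Hence $\Delta_{12}=-\Delta_{31}=\Delta_{23}=-\Delta_{12}$, so $\Delta_{12}=0$, a contradiction.

So this recipe fails for one copy of $\rho_3$ and succeeds for two. The failure does not prove Theorem A: a lift of a homotopic family, perhaps after adding some $\psi$, need not have the form of this gluing. What is needed is a number that is defined on families of characters, is unchanged by homotopy and by adding $\psi$, is $\pm1$ on $\rho_3$, and is forced to be even by the presence of a lift. The next section defines the number. The evenness comes from the following thought. A lift supplies, for each parameter $s$, actual matrices $\tilde\rho_s(v)$, $v\in V$, permuting the eigenspaces of the commuting matrices $\tilde\rho_s(m)$, $m\in A$. If we apply to the latter a matrix-valued function on which $V$ acts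 through conjugation by the quaternion group $Q_8$, then the result is a unitary with a $Q_8$-symmetry in which $-1\in Q_8$ acts as $-1$. All such representations are multiples of the two-dimensional one, and this makes a degree even.

## 4. A number $d$ read off from the restriction to $A$

**The map $u$ from the torus to the sphere.** We want to replace characters of $A$ by points of a sphere, compatibly with $V$. Let $S^k\subset\mathbb R\oplus\mathbb R^k$, with $V$ acting by $1\oplus v$; this preserves the orientation. For $\theta\in[-\pi,\pi]^k$ put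
$$u(\theta)=\bigl(\cos t,\ \sin t\cdot\theta/|\theta|\bigr),\qquad t=\max_j|\theta_j|,\qquad u(0)=(1,0).$$
It is continuous at $0$ because $\sin t\to0$. The boundary of the cube has $t=\pi$ and goes to $(-1,0)$, so $u$ is well defined and continuous on $T$. It is $V$-equivariant, and it maps the open cube homeomorphically onto $S^k\setminus\{(-1,0)\}$. Hence $\deg u=\pm1$. For $k=1$, $u(\theta)=(\cos\theta,\sin\theta)$.

**Symmetric products.** $\mathrm{Sym}^N(S^k)=(S^k)^N/\Sigma_N$ is the space of unordered $N$-tuples. For a finite group acting on a finite complex by a cellular action, the rational cohomology of the quotient is the invariant part of the rational cohomology. So, with $\omega\in H^k(S^k;\mathbb Z)$ a generator, there is a unique $\omega_N\in H^k(\mathrm{Sym}^N(S^k);\mathbb Q)$ that pulls back to the invariant class $\sum_i\mathrm{pr}_i^*\omega$ on $(S^k)^N$. Under the map $\mathrm{Sym}^N\times\mathrm{Sym}^M\to\mathrm{Sym}^{N+M}$ the class $\omega_{N+M}$ pulls back to $\omega_N\times1+1\times\omega_M$: this may be checked on $(S^k)^{N+M}$, because the pullback from $\mathrm{Sym}^N\times\mathrm{Sym}^M$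 to it is injective. Example: for $k=1$ the product of the entries is a map $\mathrm{Sym}^N(S^1)\to S^1$, and it pulls $\omega$ back to $\omega_N$.

**The space $Y_N$.** Let $Y_N$ be the space of unital $*$-homomorphisms $\pi\colon C(S^k)\to M_N(\mathbb C)$ with pointwise convergence. Such $\pi$ is the same as a tuple $(X_0,\dots,X_k)$ of commuting self-adjoint matrices with $\sum X_j^2=1$, the images of the coordinates. By polynomial approximation each $\pi(f)$ is continuous in the tuple, so $Y_N$ is compact metrizable. For $N=1$ it is $S^k$. Let $\mathrm{Fl}_N$ be the flag manifold of ordered orthogonal decompositions $\mathbb C^N=L_1\oplus\dots\oplus L_N$ into lines. By the spectral theorem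
$$\chi\colon\mathrm{Fl}_N\times(S^k)^N\to Y_N,\qquad\chi(L,x)(f)=\sum_if(x_i)P_{L_i}$$
is a continuous surjection of compact Hausdorff spaces, hence a quotient map. So the map $r_N\colon Y_N\to\mathrm{Sym}^N(S^k)$, "spectrum with multiplicities", is continuous, since its composite with $\chi$ is $(L,x)\mapsto[x_1,\dots,x_N]$. It is invariant under conjugation by $U(N)$.

**From representations of $G_k$ to $Y_N$.** Let $\alpha\in\mathrm{Hom}(G_k,U(N))$. The commuting unitaries $\alpha(m)$, $m\in A$, decompose $\mathbb C^N$ into joint eigenspaces $E_y$, $y\in T$, on which $\alpha(m)=y(m)$. Put $\tau_\alpha(f)=\sum_yf(y)P_{E_y}$ for $f\in C(T)$; this is the unital $*$-homomorphism that sends the function $x\mapsto x(m)$ to $\alpha(m)$. Let $\pi_\alpha(f)=\tau_\alpha(f\circ u)$ for $f\in C(S^k)$. Approximating $f\circ u$ uniformly by trigonometric polynomials, and using $\|\tau_\alpha\|\le1$, we see that $\alpha\mapsto\pi_\alpha\in Y_N$ is continuous. It is equivariant for conjugation. Hence $\alpha\mapsto r_N(\pi_\alpha)$ descends to a continuous map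
$$\bar r_N\colon\mathrm{Hom}(G_k,U(N))/U(N)\to\mathrm{Sym}^N(S^k),$$
taking block sums to sums. For $f\colon S^k\to\mathrm{Hom}(G_k,U(N))/U(N)$ define
$$d(f)=\langle(\bar r_Nf)^*\omega_N,[S^k]\rangle\in\mathbb Q.\tag{4}$$
This is a homotopy invariant. By the formula for $\omega_{N+M}$, $d(f\oplus f')=d(f)+d(f')$; for a constant family $d=0$, so $d(f\oplus[\psi])=d(f)$.

Example: for $k=1$ and a lifted loop $f=q\alpha$ in $\mathrm{Hom}(\mathbb Z,U(N))$, $d(f)$ is, up to the choice of sign of $\omega$, the winding number of $\det\alpha(1)$. For the square-root family of Section 1 the determinant is $-s$, and $d=\pm1$.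

**Lemma 3.** $d(\rho_k)=\pm1$.

*Proof.* The restriction $R_x|_A$ is the sum of the characters $vx$, $v\in V$. So $\bar r\rho_kp\colon T\to\mathrm{Sym}^{|V|}(S^k)$ lifts to the map $T\to(S^k)^{|V|}$, $x\mapsto(u(vx))_v=(v\,u(x))_v$. Hence $(\rho_kp)^*\bar r^*\omega_{|V|}=\sum_vu^*v^*\omega=|V|\,u^*\omega$, because $V$ preserves the orientation of $S^k$. Evaluating on $[T]$ gives $d(\rho_k)\deg p=|V|\deg u=\pm|V|$, and $\deg p=\pm|V|$ by Lemma 1. $\square$

## 5. The spectrum controls the degree of a matrix-valued function

The purpose of this section is to compute $d$ from a unitary matrix, or a projection, built by functional calculus.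

Let $B_M=U(M)$ if $k$ is odd, and let $B_M$ be the space of orthogonal projections in $M_M(\mathbb C)$ if $k$ is even.

**Definition (additive classes).** Classes $c\in H^k(B_M;\mathbb Q)$, one for each $M\ge1$, are additive if under block sum $B_M\times B_{M'}\to B_{M+M'}$ the class $c$ pulls back to $c\times1+1\times c$.

Examples: for $k=1$, the pullback of $\omega$ under $\det\colon U(M)\to S^1$, because $\det(X\oplus Y)=\det X\det Y$. For $k=2$, the first Chern class of the tautological bundle, whose fibre at a projection is its image.

Let $\beta\colon S^k\to B_D$ be continuous and write $\beta^*c=\langle\beta\rangle\,\omega$. Regard $\beta$ as an element of $C(S^k)\otimes M_D$ and define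
$$\beta_N\colon Y_N\to B_{ND},\qquad\beta_N(\pi)=(\pi\otimes\mathrm{id}_{M_D})(\beta).$$
So if $\pi=\chi(L,x)$ then $\beta_N(\pi)=\sum_iP_{L_i}\otimes\beta(x_i)$.

**Lemma 4.** For additive classes $c$,
$$\beta_N^*c=\langle\beta\rangle\,r_N^*\omega_N\quad\text{in }\check H^k(Y_N;\mathbb Q).\tag{5}$$

For $N=1$ this is the definition of $\langle\beta\rangle$. For the general case recall the Vietoris–Begle theorem (Spanier, *Algebraic Topology*, Thm. 6.9.15): a closed surjection of paracompact Hausdorff spaces whose fibres have the rational Čech cohomology of a point induces an isomorphism on $\check H^*(\,\cdot\,;\mathbb Q)$.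

*Proof.* **Step 1: it suffices to compare pullbacks under $\chi$.** The map $\chi$ is invariant under the diagonal action of $\Sigma_N$, which is free, as it is free on $\mathrm{Fl}_N$ (the lines of a decomposition are distinct). So $\chi$ factors through the closed manifold $\mathcal M=(\mathrm{Fl}_N\times(S^k)^N)/\Sigma_N$. Take $\pi\in Y_N$ with eigenspaces of dimension $m_y$ for the distinct spectral points $y$. A point of $\mathcal M$ over $\pi$ is an unordered decomposition of $\mathbb C^N$ into lines, each labelled by a point and lying in the eigenspace of its label. So the fibre is the space of unordered orthogonal decompositions of each eigenspace into lines: there is a continuous bijection $\prod_y\mathrm{Fl}_{m_y}/\Sigma_{m_y}\to$ fibre, obtained by fixing an ordering $x$ of the labels and dividing by the stabilizer of $x$ in $\Sigma_N$, and it is a homeomorphism by compactness.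

Now $H^*(\mathrm{Fl}_m;\mathbb Q)=\mathbb Q[t_1,\dots,t_m]/(\text{symmetric polynomials of positive degree})$, with $\Sigma_m$ permuting the $t_i$. An invariant class is, by averaging, represented by a symmetric polynomial, which is a constant modulo the ideal. So the invariants are $\mathbb Q$ in degree $0$, and $\mathrm{Fl}_m/\Sigma_m$ has the rational cohomology of a point. By Künneth so do the fibres, and by Vietoris–Begle $\check H^*(Y_N;\mathbb Q)\to H^*(\mathcal M;\mathbb Q)$ is an isomorphism. Pullback from $\mathcal M$ to its finite covering $\mathrm{Fl}_N\times(S^k)^N$ is injective on rational cohomology.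

**Step 2: it suffices to compare on two slices.** Since $H^j((S^k)^N)=0$ for $0<j<k$, Künneth gives $H^k(\mathrm{Fl}_N\times(S^k)^N;\mathbb Q)=H^k(\mathrm{Fl}_N;\mathbb Q)\oplus H^k((S^k)^N;\mathbb Q)$. So a class there is determined by its restrictions to $\{L\}\times(S^k)^N$ and $\mathrm{Fl}_N\times\{(x_0,\dots,x_0)\}$, for any fixed $L$ and $x_0$.

**Step 3: the comparison.** On the second slice $\beta_N\chi=\sum_iP_{L_i}\otimes\beta(x_0)=1\otimes\beta(x_0)$ and $r_N\chi$ are constant, so both classes vanish. On the first slice take $L$ to be the standard flag. Then $\beta_N\chi$ is the block sum of the $\beta(x_i)$, so by additivity $c$ pulls back to $\sum_i\mathrm{pr}_i^*\beta^*c=\langle\beta\rangle\sum_i\mathrm{pr}_i^*\omega$. This is also the pullback of $\langle\beta\rangle\omega_N$. $\square$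

## 6. The symmetry of a lift, and matrix units

**What the matrices $\alpha(v)$ do.** For $\alpha\in\mathrm{Hom}(G_k,U(N))$, $v\in V$ and $f\in C(T)$ we have
$$\alpha(v)\,\tau_\alpha(f)\,\alpha(v)^{-1}=\tau_\alpha(f\circ v^{-1}).\tag{6}$$
Both sides are continuous $*$-homomorphisms in $f$, so it suffices to check $f(x)=x(m)$, as these functions span a dense subspace. Then $f(v^{-1}x)=x(vm)$, and $\alpha(v)\alpha(m)\alpha(v)^{-1}=\alpha(vm)$.

Consequently, suppose $\gamma\in U(D)$ satisfies $\gamma\beta(x)\gamma^{-1}=\beta(vx)$ for all $x\in S^k$. Then $\alpha(v)\otimes\gamma$ commutes with $\beta_N(\pi_\alpha)=(\tau_\alpha\otimes\mathrm{id})(\beta\circ u)$. Indeed, by (6) the conjugate is $\tau_\alpha\otimes\mathrm{id}$ of the function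
$$x\mapsto\gamma\,\beta(u(v^{-1}x))\,\gamma^{-1}=\beta(v\,u(v^{-1}x))=\beta(u(x)).$$

**Splitting off a matrix algebra.** Let $Q_s\colon M_D(\mathbb C)\to\mathrm{End}(\mathbb C^L)$ be unital $*$-homomorphisms depending continuously on $s\in S^k$, and let $e_{ij}$ be the standard matrix units. The images of the projections $Q_s(e_{11})$ form a Hermitian vector bundle $F$ over $S^k$. Its rank is $L/D$, since the projections $Q_s(e_{ii})$ have equal traces and sum to $1$. The map
$$F_s\otimes\mathbb C^D\to\mathbb C^L,\qquad\xi\otimes\varepsilon_i\mapsto Q_s(e_{i1})\xi\tag{7}$$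
is isometric, because $\langle Q_s(e_{i1})\xi,Q_s(e_{j1})\eta\rangle=\langle\xi,Q_s(e_{1i}e_{j1})\eta\rangle=\delta_{ij}\langle\xi,\eta\rangle$. By dimension it is a unitary bundle isomorphism. If $B_s\in\mathrm{End}(\mathbb C^L)$ is continuous in $s$ and commutes with the image of $Q_s$, then $B_s$ preserves $F_s$ and $B_sQ_s(e_{i1})\xi=Q_s(e_{i1})B_s\xi$; so under (7) it corresponds to $B_s|_{F_s}\otimes1$.

## 7. A lift makes the degree even: proof of Theorem A

Let $k=3$.

**Step 1: the degree of a map $S^3\to U(M)$.** For $M\ge2$ let $c\in H^3(U(M);\mathbb Z)\cong\mathbb Z$ be the generator that restricts to the generator $\omega$ on $SU(2)=S^3$. The restriction is an isomorphism, since $U(M)\cong SU(M)\times S^1$ as spaces, $H^2(SU(M))=0$, and $SU(M)/SU(2)$ is $4$-connected. For $M=1$ put $c=0$.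

We check additivity. $H^*(U(M);\mathbb Z)=\Lambda(x_1,x_3,\dots,x_{2M-1})$ is free with $H^2=0$, so by Künneth $H^3(U(M)\times U(M'))=H^3(U(M))\oplus H^3(U(M'))$, detected on the two factors. It remains to see that $c$ restricts to $c$ along each block inclusion of $U(M)$ into $U(M+M')$. For $M\ge2$ the inclusion $X\mapsto X\oplus1$ contains the standard $SU(2)$, so it has this property; the other block inclusion is conjugate to this one by a permutation matrix, hence homotopic to it because the unitary group is connected. For $M=1$, $H^3(U(1))=0$. So $c$ is additive; its rational images are additive classes for Lemma 4.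

For $f\colon S^3\to U(M)$ put $\deg f=\langle f^*c,[S^3]\rangle\in\mathbb Z$. By additivity $\deg(X\oplus Y)=\deg X+\deg Y$. By the same detection on factors, multiplication $U(M)\times U(M)\to U(M)$ pulls $c$ back to $c\times1+1\times c$, so $\deg(XY)=\deg X+\deg Y$ for pointwise products. In particular $\deg h+\deg h^{-1}=0$, and $\deg(hXh^{-1})=\deg X$ for continuous $h,X\colon S^3\to U(M)$.

**Step 2: a function with quaternionic symmetry.** Let $\sigma_1,\sigma_2,\sigma_3$ be the Pauli matrices and
$$\beta\colon S^3\to SU(2),\qquad\beta(x)=x_0+i\sum_jx_j\sigma_j ,$$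
a homeomorphism, so $\langle\beta\rangle=\pm1$. Let $Q_8=\{\pm1,\pm i\sigma_j\}\subset SU(2)$. Conjugation by $i\sigma_j$ fixes $\sigma_j$ and negates the two other Pauli matrices. So there is a surjective homomorphism $Q_8\to V_3$, $g\mapsto v(g)$, with kernel $\{\pm1\}$, such that $g\beta(x)g^{-1}=\beta(v(g)x)$.

**Step 3: a lift produces a unitary of odd degree.** Suppose $\rho_3\oplus[\psi]\simeq q\tilde\rho$ with $\tilde\rho\colon S^3\to\mathrm{Hom}(G_3,U(N))$ continuous. By homotopy invariance, stability and Lemma 3, $d(q\tilde\rho)=d(\rho_3)=\pm1$. Let $\pi_s=\pi_{\tilde\rho_s}$ and $U_s=\beta_N(\pi_s)\in U(\mathbb C^N\otimes\mathbb C^2)$. Pulling (5) back along $s\mapsto\pi_s$, and using $r_N(\pi_s)=\bar r_N(q\tilde\rho_s)$, we get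
$$\deg U=\langle\beta\rangle\,d(q\tilde\rho)=\pm1.\tag{8}$$

**Step 4: the symmetry forces a matrix algebra.** By Section 6, $U_s$ commutes with the unitaries $\tilde\rho_s(v(g))\otimes g$, $g\in Q_8$. These form a representation of $Q_8$ on $\mathbb C^N\otimes\mathbb C^2$ in which $-1$ acts as $-1$, because $v(-1)=1$. Such a representation is a unital $*$-representation of $\mathbb C[Q_8]/(z+1)$, where $z$ is the central element $-1\in Q_8$. This algebra has dimension $4$. The inclusion $Q_8\subset SU(2)$ maps it onto $M_2(\mathbb C)$, since $1,i\sigma_1,i\sigma_2,i\sigma_3$ span $M_2(\mathbb C)$. Hence it is $M_2(\mathbb C)$, as a $*$-algebra. So we have unital $*$-homomorphisms $Q_s\colon M_2(\mathbb C)\to\mathrm{End}(\mathbb C^N\otimes\mathbb C^2)$, continuous in $s$, whose images commute with $U_s$.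

**Step 5: the degree is even.** By (7) with $D=2$, $L=2N$ we get $\mathbb C^N\otimes\mathbb C^2\cong F\otimes\mathbb C^2$, with $F$ a Hermitian bundle of rank $N$ over $S^3$, and $U$ corresponds to $U|_F\otimes1$. Bundles of rank $N$ on $S^3$ are classified by clutching functions $S^2\to U(N)$, and $\pi_2(U(N))=0$; so $F$ is trivial. A unitary trivialization gives continuous $h\colon S^3\to U(2N)$ and $U'\colon S^3\to U(N)$ with $h_s^{-1}U_sh_s=U'_s\oplus U'_s$. By Step 1,
$$\deg U=\deg(U'\oplus U')=2\deg U',$$
an even integer. This contradicts (8). So $\rho_3$ is not stably geometric. $\blacksquare$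

## 8. Clifford matrices and the exact divisor: proof of Theorem B

In dimension $k$ the Pauli matrices are replaced by Clifford matrices. Put
$$D_0=2^{\lfloor(k-1)/2\rfloor},\qquad m=\lfloor k/2\rfloor,\qquad\Delta=\mathbb C^{2^m}.$$

### 8.1. The matrices

Call Hermitian matrices with square $1$ that pairwise anticommute *Clifford matrices*. There are $2m+1$ Clifford matrices on $\mathbb C^{2^m}$. For $m=0$ take the matrix $1$. Given $\gamma_1,\dots,\gamma_k$ with $k=2m+1$ on $\Delta$, put on $\Delta\oplus\Delta$
$$\Gamma_0=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad\Gamma_j=\begin{pmatrix}0&-i\gamma_j\\i\gamma_j&0\end{pmatrix}\ (1\le j\le k),\qquad\Gamma_{k+1}=\begin{pmatrix}1&0\\0&-1\end{pmatrix}.$$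
Here $\Gamma_j\Gamma_l=\mathrm{diag}(\gamma_j\gamma_l,\gamma_j\gamma_l)$ and $\Gamma_0\Gamma_j=\mathrm{diag}(i\gamma_j,-i\gamma_j)=-\Gamma_j\Gamma_0$, and $\Gamma_{k+1}$ anticommutes with off-diagonal blocks; so these are $k+2=2(m+1)+1$ Clifford matrices on $\mathbb C^{2^{m+1}}$.

We need two facts about any $2m+1$ Clifford matrices on $\mathbb C^{2^m}$. First, any $2m$ of them generate $M_{2^m}(\mathbb C)$. Indeed, let $\gamma_J$ be the product over a nonempty subset $J$ of the $2m$ matrices. If $|J|$ is even, conjugation by a member of $J$ negates $\gamma_J$; if $|J|$ is odd, then some matrix of the $2m$ is outside $J$, and conjugation by it negates $\gamma_J$. So $\mathrm{tr}\,\gamma_J=0$. Since $\gamma_I^*\gamma_J=\pm\gamma_{I\triangle J}$, the $2^{2m}$ products are trace-orthogonal, hence a basis. Second, the product of all $2m+1$ commutes with each of them (each passes $2m$ others), hence is a scalar. So each one is a scalar of modulus $1$ times the product of the other $2m$.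

Now fix Clifford matrices $\gamma_1,\dots,\gamma_k$ on $\Delta$. If $k=2m$ is even, include also $\gamma_0=i^m\gamma_1\cdots\gamma_{2m}$. It anticommutes with each $\gamma_j$; since $(\gamma_1\cdots\gamma_{2m})^2=(-1)^m$, it is a unitary with square $1$, hence Hermitian. Put
$$\beta(x)=x_0+i\sum_{j\ge1}x_j\gamma_j\in U(\Delta)\ (k\text{ odd}),\qquad\beta(x)=\tfrac12\Bigl(1+\sum_{j\ge0}x_j\gamma_j\Bigr)\in B_{2^m}\ (k\text{ even}).$$
The first is unitary since $\beta(x)^*\beta(x)=x_0^2+\sum x_j^2=1$, the second is a projection since $(\sum x_j\gamma_j)^2=1$.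

### 8.2. The additive class and its integrality

For $k$ even, let $c=\mathrm{ch}_{k/2}$ of the tautological (image) bundle on $B_M$. For $k$ odd, let $\mathcal E$ be the bundle over $U(M)\times S^1$ obtained from $U(M)\times[0,1]\times\mathbb C^M$ by gluing the ends with the tautological automorphism, and let $c$ be the integral over $S^1$ of $\mathrm{ch}_{(k+1)/2}(\mathcal E)$. Both are additive, since the bundles for a block sum are direct sums. For $f\colon S^k\to B_M$ set $\deg f=\langle f^*c,[S^k]\rangle$.

**Claim: $\deg f\in\mathbb Z$.** For $k$ even this is the integrality of $\mathrm{ch}$ on even spheres (Bott). Let $k$ be odd, let $\Sigma S^k=S^{k+1}$ be the unreduced suspension, and $C_f$ the bundle on it with clutching function $f$. The pullback $\mathcal E_f$ of $\mathcal E$ to $S^k\times S^1$ is obtained from trivial bundles over $S^k\times[0,\frac12]$ and $S^k\times[\frac12,1]$ by gluing with $f$ (or $f^{-1}$, according to convention) at $\frac12$ and with $1$ at $0\sim1$. So it is pulled back from a bundle on $S^k\times S^1/(S^k\times0)$. This space is $\Sigma S^k$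 with its two poles identified, and that bundle pulls back to $C_f$ (or $C_{f^{-1}}$) on $\Sigma S^k$. Consider
$$S^k\times S^1\to S^k\times S^1/(S^k\times0)\leftarrow\Sigma S^k .$$
The first map is an isomorphism on $H^{k+1}$, by the exact sequence of the pair $(S^k\times S^1,S^k\times0)$: restriction $H^k(S^k\times S^1)\to H^k(S^k)$ is onto and $H^{k+1}(S^k)=0$. So is the second, as identifying two points does not affect cohomology in degrees $\ge2$. Hence
$$\deg f=\pm\langle\mathrm{ch}_{(k+1)/2}(C_f),[S^{k+1}]\rangle\in\mathbb Z\qquad(k\text{ odd});\tag{9}$$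
the case of $f^{-1}$ is covered because $C_f$ and $C_{f^{-1}}$ are exchanged by the flip of $\Sigma S^k$.

For $k$ odd we also have $X\oplus Y\simeq XY\oplus1$ for maps $X,Y\colon S^k\to U(M)$: use $(X\oplus1)\,\theta_t\,(Y\oplus1)\,\theta_t^{-1}$, with $\theta_t$ a path in $U(2M)$ from $1$ to the interchange of the two summands. Since $\deg1=0$, this gives $\deg(XY)=\deg X+\deg Y$, hence $\deg(hXh^{-1})=\deg X$.

### 8.3. $\langle\beta\rangle=\pm1$

**Step 1: $k=2m$ even.** We treat any $2m+1$ Clifford matrices $\gamma_0,\dots,\gamma_{2m}$ on $\mathbb C^{2^m}$, $m\ge1$. On $\operatorname{im}\beta$ use the connection $\beta\,d$, with curvature $\beta(d\beta)^2\beta$. From $\beta^2=\beta$ we get $\beta\,d\beta=d\beta\,(1-\beta)$, so $(d\beta)^2$ commutes with $\beta$, and Chern–Weil theory gives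
$$\mathrm{ch}_m=\frac1{m!}\Bigl(\frac i{2\pi}\Bigr)^m\mathrm{tr}\bigl(\beta\,(d\beta)^{2m}\bigr).$$
This form on $S^{2m}$ is $SO(2m+1)$-invariant. Indeed, for a unit vector $a$ put $\gamma_a=\sum a_j\gamma_j$; then $\gamma_a\gamma_b\gamma_a^{-1}=\gamma_{b'}$, where $b'=2\langle a,b\rangle a-b$ is minus the reflection of $b$ in $a^\perp$. Every $g\in SO(2m+1)$ is a product of an even number of reflections, so the corresponding product $S$ of matrices $\gamma_a$ is a unitary with $S\beta(x)S^{-1}=\beta(gx)$, and the trace does not change under conjugation by the constant matrix $S$.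

So the form is a constant multiple of the volume form, and it suffices to evaluate it at $x=(1,0,\dots,0)$. There $d\beta=\frac12\sum_{j\ge1}\gamma_j\,dx_j$. In the power only distinct indices survive, and reordering the $\gamma$'s and the $dx$'s produces the same sign twice; so $(d\beta)^{2m}=2^{-2m}(2m)!\,\gamma_1\cdots\gamma_{2m}\,dx_1\cdots dx_{2m}$. Since $\gamma_1\cdots\gamma_{2m}$ is a scalar of modulus $1$ times $\gamma_0$ and $\mathrm{tr}\,\gamma_0=0$, we have $|\mathrm{tr}(\frac12(1+\gamma_0)\gamma_1\cdots\gamma_{2m})|=2^{m-1}$. With $\mathrm{vol}(S^{2m})=2\pi^m4^mm!/(2m)!$ we get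
$$|\langle\beta\rangle|=\frac1{m!\,(2\pi)^m}\cdot\frac{(2m)!}{2^{2m}}\cdot2^{m-1}\cdot\frac{2\pi^m4^mm!}{(2m)!}=1,$$
and $\langle\beta\rangle$ is real. So it is $\pm1$.

**Step 2: $k=2m+1$ odd.** Use the $\Gamma$'s of 8.1. Since $x_0\Gamma_0+\sum_{j\ge1}x_j\Gamma_j=\begin{pmatrix}0&\beta(x)^*\\\beta(x)&0\end{pmatrix}$, the even-case projection for $S^{k+1}$ at the point $(\sin\varphi\,x,\cos\varphi)$ is
$$\frac12\begin{pmatrix}1+\cos\varphi&\sin\varphi\,\beta(x)^*\\\sin\varphi\,\beta(x)&1-\cos\varphi\end{pmatrix}.$$
Its image is trivialized by $\xi\mapsto(\xi,\tan\frac\varphi2\,\beta(x)\xi)$ for $\varphi<\pi$ (the first entry of the projected vector is $(\cos^2\frac\varphi2+\sin^2\frac\varphi2)\xi=\xi$, the second is $(\sin\frac\varphi2\cos\frac\varphi2+\sin^2\frac\varphi2\tan\frac\varphi2)\beta(x)\xi=\tan\frac\varphi2\,\beta(x)\xi$), and likewise by $\eta\mapsto(\cot\frac\varphi2\,\beta(x)^*\eta,\eta)$ for $\varphi>0$. At the equator $\varphi=\frac\pi2$ the two are related by $\eta=\beta(x)\xi$. So this bundle has clutching function $\beta$, and $\langle\beta\rangle=\pm1$ by (9) and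 Step 1.

### 8.4. The projective symmetry

This step replaces $Q_8$. For $v=\mathrm{diag}(\epsilon_j)\in V$ let $J=\{j:\epsilon_j=-1\}$, of even size, and $\gamma_v=\prod_{j\in J}\gamma_j$ in increasing order. Counting signs, $\gamma_v\gamma_j\gamma_v^{-1}=\epsilon_j\gamma_j$ for $j\ge1$: if $j\notin J$ there are $|J|$ sign changes, if $j\in J$ there are $|J|-1$. Also $\gamma_v$ commutes with $\gamma_0$ for $k$ even. Hence $\gamma_v\beta(x)\gamma_v^{-1}=\beta(vx)$.

Moreover $\gamma_v\gamma_w=\varepsilon(v,w)\gamma_{vw}$ with signs $\varepsilon(v,w)$, and $\gamma_v^*=\gamma_v^{-1}=\pm\gamma_v$. If $J\ne\emptyset$, conjugation by $\gamma_j$ with $j\in J$ negates $\gamma_v$, so $\mathrm{tr}\,\gamma_v=0$. Hence the $\gamma_v$ are trace-orthogonal and linearly independent, and they span a $*$-algebra $\mathcal C\subset\mathrm{End}(\Delta)$ of dimension $2^{k-1}$.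

- For $k$ odd, $2^{k-1}=(2^m)^2$, so $\mathcal C=\mathrm{End}(\Delta)$.
- For $k$ even, $\mathcal C$ commutes with $\gamma_0$, whose eigenspaces $\Delta_\pm$ are swapped by $\gamma_1$ and so have dimension $2^{m-1}$. Since $2\cdot(2^{m-1})^2=2^{k-1}$, we get $\mathcal C=\mathrm{End}\,\Delta_+\oplus\mathrm{End}\,\Delta_-$.

In all cases every simple summand of $\mathcal C$ is a matrix algebra $M_{D_0}(\mathbb C)$. For $k=3$ this is the algebra $M_2(\mathbb C)$ of Section 7.

### 8.5. Necessity: $D_0$ divides $r$

For $k\le2$, $D_0=1$ and there is nothing to prove; let $k\ge3$. Suppose $\rho_k^{\oplus r}\oplus[\psi]\simeq q\tilde\rho$ with $\tilde\rho\colon S^k\to\mathrm{Hom}(G_k,U(N))$. Note $N\ge2^{k-1}\ge k$.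

**Step 1: the degree and the symmetry.** By Section 4, $d(q\tilde\rho)=\pm r$. Put $B_s=\beta_N(\pi_{\tilde\rho_s})$. By Lemma 4 and 8.3, $\deg B=\pm r$. By Section 6, $B_s$ commutes with $Q_{s,v}=\tilde\rho_s(v)\otimes\gamma_v$. We have $Q_{s,v}Q_{s,w}=\varepsilon(v,w)Q_{s,vw}$; since $v^2=1$, $\tilde\rho_s(v)$ is self-adjoint, so $Q_{s,v}^*=\pm Q_{s,v}$ with the same sign as for $\gamma_v$. Hence the linear map $\gamma_v\mapsto Q_{s,v}$ is a unital $*$-homomorphism $Q_s\colon\mathcal C\to\mathrm{End}(\mathbb C^N\otimes\Delta)$, continuous in $s$, whose image commutes with $B_s$. Let $e^\lambda_{ij}$ be matrix units of the simple summands $\lambda$ of $\mathcal C$.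

**Step 2: $k$ even.** Let $W=\operatorname{im}B$ and $W_\lambda=\operatorname{im}(B\,Q(e^\lambda_{11}))$, images of continuous families of projections, since $B$ and $Q(e_{11}^\lambda)$ commute. As in (7), $\xi\otimes\varepsilon_i\mapsto Q(e^\lambda_{i1})\xi$ defines an isometry $\bigoplus_\lambda W_\lambda\otimes\mathbb C^{D_0}\to W$. It is onto, because $w=\sum_{\lambda,i}Q(e^\lambda_{i1})\,Q(e^\lambda_{1i})w$ and $Q(e^\lambda_{1i})w\in W_\lambda$ for $w\in W$. So
$$\pm r=\langle\mathrm{ch}_{k/2}W,[S^k]\rangle=D_0\sum_\lambda\langle\mathrm{ch}_{k/2}W_\lambda,[S^k]\rangle\in D_0\mathbb Z .$$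

**Step 3: $k$ odd.** There is one summand, and $D_0=2^m$. By (7), $\mathbb C^N\otimes\Delta\cong F\otimes\mathbb C^{D_0}$ with $F$ of rank $N2^m/D_0=N$ over $S^k$, and $B$ corresponds to $B|_F\otimes1$. Recall that $\pi_i(U(N))$ is the stable group for $i<2N$, and that stably it vanishes for $i$ even (Bott periodicity). As $k-1$ is even and $k-1<2N$, $\pi_{k-1}(U(N))=0$, so $F$ is trivial. Hence $h^{-1}Bh=U'^{\oplus D_0}$ for continuous $h\colon S^k\to U(2^mN)$ and $U'\colon S^k\to U(N)$, and by 8.2 $\pm r=\deg B=D_0\deg U'\in D_0\mathbb Z$.

### 8.6. Sufficiency: multiples of $D_0$ lift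

Sums of geometric families on $S^k$ are geometric, so it suffices to treat $r=D_0$. For $k=1$ we have $D_0=1$ and $x\mapsto R_x$ lifts $\rho_1$. For $k\ge2$ we apply Lemma 2 with $D=D_0$; we need unitaries $\delta_1,\dots,\delta_k$ on $\mathbb C^{D_0}$ with $\delta_i^*\delta_j+\delta_j^*\delta_i=0$ for $i\neq j$. For $k$ odd take $\delta_i=\gamma_i$ on $\Delta=\mathbb C^{D_0}$. For $k$ even, $\gamma_1\gamma_i$ commutes with $\gamma_0$ and so preserves $\Delta_+\cong\mathbb C^{D_0}$; take $\delta_i=\gamma_1\gamma_i|_{\Delta_+}$. Then $\delta_i^*\delta_j=\gamma_i\gamma_1\gamma_1\gamma_j|_{\Delta_+}=\gamma_i\gamma_j|_{\Delta_+}$, which changes sign when $i\ne j$ are exchanged. So $\rho_k^{\oplus D_0}$ is geometric, in particular stably geometric, and for $k$ odd this is the assertion that no stabilization is needed. (The lift of Lemma 2 adds no $\psi$ for even $k$ either.)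

Finally $D_0\ge2$ for $k\ge3$, so $\rho_k$ itself is not stably geometric, and $D_0=2$ for $k=3$, so $\rho_3\oplus\rho_3$ is geometric. $\blacksquare$

## 9. Spheres of dimension at most two: proof of Theorem C

Let $\rho\colon S^k\to\mathrm{Hom}(G,U(n))/U(n)$ with $k\le2$. If $\rho$ is geometric then so is $\rho\oplus[1]$.

**The case $k=0$.** Each of the two points of $S^0$ lifts.

**The case $k=1$.** For a compact Lie group acting on a space, paths in the orbit space lift to paths in the space (Bredon, *Introduction to Compact Transformation Groups*, Thm. II.6.2). So the loop $\rho$ lifts to a path from some $\alpha$ to some $g\alpha g^{-1}$. As $U(n)$ is connected, we can close it up by a path from $g\alpha g^{-1}$ to $\alpha$ inside the orbit. The resulting loop is mapped by $q$ to $\rho$ followed by a constant path, hence to a loop homotopic to $\rho$. So $\rho$ is geometric.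

**The case $k=2$.** The plan is to apply a Vietoris-type theorem for homotopy groups to $q$, whose fibres are orbits. For this the orbits should be simply connected, and this is what the added trivial representation achieves.

**Step 1: the spaces.** Let $X_1\subset\mathrm{Hom}(G,U(n+1))$ be the set of representations with a nonzero invariant vector. It is the image of $U(n+1)\times\mathrm{Hom}(G,U(n))$ under the polynomial map $(g,\alpha)\mapsto g(\alpha\oplus1)g^{-1}$. Since $\mathrm{Hom}(G,U(n))$ is a compact real algebraic set, $X_1$ is compact and semialgebraic, hence triangulable (Bochnak–Coste–Roy, *Real Algebraic Geometry*, Thm. 9.2.1). Let $Y_1=q(X_1)=X_1/U(n+1)$, a compact metrizable space. The map $\rho\oplus[1]$ lands in a path component $Y'$ of $Y_1$. Put $X'=q^{-1}(Y')\cap X_1$.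

**Step 2: $X'$ is a path component of $X_1$.** Given two points of $X'$, lift a path in $Y'$ between their images to a path in $X_1$ starting at the first; it ends in the orbit of the second, and the orbit is path connected. So $X'$ is path connected. A path in $X_1$ that starts in $X'$ has its image in $Y'$, so it stays in $X'$. Thus $X'$ is a component of a finite complex: compact, connected and triangulable. The map $q\colon X'\to Y'$ is onto, $Y'$ is compact, and $q$ is proper.

**Step 3: the fibres are simply connected manifolds.** The fibre over $[\alpha\oplus1]$ is the orbit $U(n+1)/Z$, where by Schur's lemma the centralizer $Z$ is a product $\prod_iU(m_i)$ over the distinct irreducible constituents, $m_i$ being the multiplicities. The trivial constituent has multiplicity $m_0\ge1$, and its factor $U(m_0)$ sits in $U(n+1)$ as the unitary group of the space of invariant vectors. So a loop generating $\pi_1(U(m_0))$ maps to a generator of $\pi_1(U(n+1))=\mathbb Z$. Since $Z$ is connected, the exact sequence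
$$\pi_1(Z)\twoheadrightarrow\pi_1(U(n+1))\to\pi_1(U(n+1)/Z)\to\pi_0(Z)=0$$
shows that the fibre is simply connected; it is connected because $U(n+1)$ is.

**Step 4: Smale's theorem.** A space is $LC^n$ if every neighbourhood $O$ of a point contains a neighbourhood $O'$ of that point such that maps $S^r\to O'$ with $r\le n$ are null-homotopic in $O$; finite complexes and manifolds are locally contractible, hence $LC^n$ for all $n$. The theorem (S. Smale, *A Vietoris mapping theorem for homotopy*, Proc. AMS 8 (1957)) states: let $f\colon X\to Y$ be proper and onto between $0$-connected locally compact separable metric spaces, with $X$ an $LC^n$ space and all fibres $LC^{n-1}$ and $(n-1)$-connected. Then $\pi_r(X)\to\pi_r(Y)$ is an isomorphism for $r\le n-1$ and onto for $r=n$.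

Apply it with its $n$ equal to $2$ to $q\colon X'\to Y'$: by Steps 2 and 3 all hypotheses hold. So $\pi_2(X')\to\pi_2(Y')$ is onto. Choosing base points, $\rho\oplus[1]\colon S^2\to Y'$ is homotopic to $q\tilde\rho$ for some $\tilde\rho\colon S^2\to X'\subset\mathrm{Hom}(G,U(n+1))$. So $\rho\oplus[1]$ is geometric. Together with Theorem A, this shows that $k=3$ is the least sphere dimension in which a family that is not stably geometric can occur. $\blacksquare$
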